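\title{Convex translators in a slab are not determined by their squash-downs}

\begin{abstract}
A convex translating solution of mean curvature flow that sweeps out a slab of width $\pi$ in $\mathbb{R}^{n+1}$ has a blow-down parallel to the slab, its squash-down. We ask whether the squash-down determines the translator up to translation. The answer is yes for $n=2$, by known uniqueness results, and no for every $n\ge3$. The main step is an existence theorem: given unit vectors $\nu_i$ spanning $\mathbb{R}^n$ with $\nu_i\cdot v=1$, there is a convex translator with velocity $v$ whose squash-down is the cone $\{Y\cdot\nu_i\ge-1\}$ and whose support numbers in the directions $\nu_i$ are prescribed. Each linear relation among the $\nu_i$ then gives a translation invariant that the squash-down does not see. For the cone over a square in $\mathbb{R}^3$ this yields a one-parameter family of pairwise non-translate translators. They are obtained as long-time limits of the flow between two explicit barriers.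
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Translators in a slab}
Let $n\ge2$. We write points of $\mathbb{R}^{n+1}=\mathbb{R}\times\mathbb{R}^n$ as $X=(x,y)$, identify $v\in\mathbb{R}^n$ with $(0,v)$, and let
\[
S=\left(-\tfrac{\pi}{2},\tfrac{\pi}{2}\right)\times\mathbb{R}^n
\]
be the slab of width $\pi$. On the smooth boundary of a convex region, $N$ is the inward unit normal, $A\ge0$ the second fundamental form and $H=\operatorname{tr}A\ge0$ the mean curvature. A family of such boundaries moves by \emph{mean curvature flow} if its velocity in the direction $N$ equals $H$; equivalently, it has local parametrizations $F(p,t)$ with $\partial_tF=HN$. The family $\Sigma+tv$ of translates of one hypersurface moves by mean curvature flow exactly when $H=v\cdot N$ on $\Sigma$.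

\begin{definition}\label{def:translator}
A \emph{convex translator in $S$} is a smooth, connected, complete hypersurface $\Sigma=\partial\Omega$ together with a vector $v$, its \emph{bulk velocity}, such that $\Omega\subset\mathbb{R}^{n+1}$ is open and convex, the hypersurfaces $\Sigma+tv$, $t\in\mathbb{R}$, move by mean curvature flow, and the regions $\Omega_t=\Omega+tv$ sweep out the slab: $\bigcup_t\Omega_t=S$.
\end{definition}

In this situation $v\in\{0\}\times\mathbb{R}^n$. Such translators arise, for example, as limits of translates, as $t\to-\infty$, of convex ancient solutions of mean curvature flow that sweep out $S$.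

Closed sets $Z_s\subset\mathbb{R}^{n+1}$ converge to a closed set $Z$ \emph{in the local Hausdorff sense} as $s\to\infty$ if for all $\rho,\varepsilon>0$ and all large $s$, the set $Z_s\cap B_\rho(0)$ lies in the $\varepsilon$-neighborhood of $Z$ and $Z\cap B_\rho(0)$ lies in the $\varepsilon$-neighborhood of $Z_s$. The \emph{squash-down} of a convex translator in $S$ is the closed convex set
\[
\Omega_*=\lim_{s\to\infty}s^{-1}\,\overline{\Omega_{-s}}\ \subset\ \{0\}\times\mathbb{R}^n .
\]
The rescaling flattens the slab onto its middle hyperplane and keeps the shape of $\Omega_{-s}$ at scale $s$. Translating $\Sigma$ by $a\in\{0\}\times\mathbb{R}^n$ moves $s^{-1}\overline{\Omega_{-s}}$ by $a/s$, so it does not change $\Omega_*$.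

\begin{example}[Grim hyperplanes]\label{ex:grim}
The Grim Reaper $y_1=-\log\cos x$ has slope $\tan x$ and curvature $\sec^2x/\sec^3x=\cos x$, and the $y_1$-component of its upward normal is also $\cos x$. So it translates in the $y_1$-direction with speed $1$. For a unit vector $\nu\in\mathbb{R}^n$ and $h\in\mathbb{R}$, the boundary of
\[
\{(x,y)\in S:\ y\cdot\nu>h-\log\cos x\}
\]
is a Grim Reaper times $\mathbb{R}^{n-1}$; it is called a \emph{Grim hyperplane}. On it $H=\cos x$ and $v\cdot N=(v\cdot\nu)\cos x$, so it is a convex translator in $S$ with bulk velocity $v$ for \emph{every} $v\in\mathbb{R}^n$ with $v\cdot\nu=1$. At time $t=-s$ the inequality reads $(y/s)\cdot\nu>-1+(h-\log\cos x)/s$, so the squash-down is the half-space $\{Y\cdot\nu\ge-1\}$.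
\end{example}

A \emph{flying wing} in $S$ is, up to a rotation of $\mathbb{R}^n$, a strictly convex translator in the slab $(-\frac{\pi}{2},\frac{\pi}{2})\times\mathbb{R}^2$ when $n=2$, and such a surface times $\mathbb{R}^{n-2}$ when $n\ge3$. Two facts are known, and we take them as given.
\begin{itemize}
\item[(K1)] A convex translator in $S$ splits off a line if and only if its squash-down splits off the same line.
\item[(K2)] Grim hyperplanes and flying wings are uniquely determined by their squash-downs.
\end{itemize}
They are used only for the case $n=2$, in Section~\ref{sec:n2}. The question, posed by Bourni, Langford and Tinaglia \cite{BLT}, is whether (K2) holds for all convex translators in $S$: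
\begin{quote}
\emph{Must two convex translators in $S$ with the same squash-down differ by a translation by a vector in $\{0\}\times\mathbb{R}^n$?}
\end{quote}

\subsection{What the squash-down forgets}
Fact (K2) suggests the answer yes. Example~\ref{ex:grim} shows where to test this guess. The squash-down of a Grim hyperplane remembers the direction $\nu$ and forgets the number $h$, which is the \emph{support number} $\inf\{y\cdot\nu:(x,y)\in\Omega\}$. Nothing is lost, because a translation by $a$ replaces $h$ by $h+a\cdot\nu$ and so reaches every value.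

Now fix $v$ and imagine a translator assembled from several Grim hyperplanes with directions $\nu_i$ and support numbers $h_i$. They can share the velocity $v$ if $\nu_i\cdot v=1$ for all $i$. The squash-down should be the intersection of the half-spaces $\{Y\cdot\nu_i\ge-1\}$, whatever the $h_i$ are, while translations change $h_i$ to $h_i+a\cdot\nu_i$. If the $\nu_i$ are linearly independent, translations reach every choice of $(h_i)$. If $\sum c_i\nu_i=0$, the number $\sum c_ih_i$ is a translation invariant. For $n=2$ the admissible directions are the points of a circle on a line, at most two, and no relation exists. For $n\ge3$ and $|v|>1$ they form a sphere of dimension $n-2\ge1$, and relations abound. So the question becomes one of existence: can the numbers $h_i$ be prescribed freely? Our main theorem says that they can.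

\subsection{Results}
Throughout, $\lambda=\frac1{16}$. For $v\in\mathbb{R}^n$ and a nonempty closed set $E\subset S^{n-1}\cap\{\nu:\nu\cdot v=1\}$ let
\[
\Gamma_E=\{Y\in\mathbb{R}^n:\ Y\cdot\nu\ge-1\ \ \forall\nu\in E\}=-v+\{d\in\mathbb{R}^n:\ d\cdot\nu\ge0\ \ \forall\nu\in E\},
\]
a closed convex cone with vertex $-v$.

\begin{theorem}\label{thm:construct}
Let $n\ge2$ and $v\in\mathbb{R}^n$. Let $(\nu_i)_{i\in I}$ be a finite or countable family of distinct unit vectors spanning $\mathbb{R}^n$, with $\nu_i\cdot v=1$ for all $i$, and let $E$ be the closure of $\{\nu_i\}$. Let $h\in\mathbb{R}^I$ satisfy $\sum_ie^{\lambda h_i}<\infty$ (no condition if $I$ is finite). There is a convex translator $\Sigma_h=\partial\Omega_h$ in $S$ with bulk velocity $v$ such that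
\begin{enumerate}
\item[(i)] its squash-down is $\{0\}\times\Gamma_E$, independently of $h$;
\item[(ii)] $\inf\{y\cdot\nu_i:(x,y)\in\Omega_h\}=h_i$ for every $i\in I$.
\end{enumerate}
Moreover, for $a\in\mathbb{R}^n$ we have $\Omega_h=\Omega_{h'}+(0,a)$ if and only if $h_i-h_i'=a\cdot\nu_i$ for all $i$.
\end{theorem}

\begin{theorem}\label{thm:square}
Let $n=3$, $v=(0,0,\sqrt2)$, $\nu_{1,2}=\frac1{\sqrt2}(\pm1,0,1)$ and $\nu_{3,4}=\frac1{\sqrt2}(0,\pm1,1)$. All translators $\Sigma_h$, $h\in\mathbb{R}^4$, have the same squash-down. Let $\iota(h)=h_1+h_2-h_3-h_4$. If $\iota(h)\ne\iota(h')$, then $\Sigma_h$ and $\Sigma_{h'}$ are not translates of each other by a vector in $\{0\}\times\mathbb{R}^3$. For example, $h=(0,0,0,0)$ and $h'=(1,0,0,0)$ give two such translators.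
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] Let $n\ge3$, $v\in\mathbb{R}^n$, and let $E\subset S^{n-1}\cap\{\nu\cdot v=1\}$ be any closed, linearly dependent set. Then there are convex translators in $S$ with squash-down $\{0\}\times\Gamma_E$ that are not translates of each other by a vector in $\{0\}\times\mathbb{R}^n$. If $E$ is finite and $k=\dim\operatorname{span}E$, there is a family of them, pairwise non-translate, parametrized by $\mathbb{R}^{\#E-k}$. If $E$ is infinite, there are such families with any finite number of parameters.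
\item[(b)] The statement ``any two convex translators in $S\subset\mathbb{R}^{n+1}$ with the same squash-down differ by a translation by a vector in $\{0\}\times\mathbb{R}^n$'' is true for $n=2$ and false for every $n\ge3$.
\end{enumerate}
\end{theorem}

When the $\nu_i$ form a basis of $\mathbb{R}^n$, the map $a\mapsto(a\cdot\nu_i)_i$ is onto, and all $\Omega_h$ of Theorem~\ref{thm:construct} are translates of one another. We do not settle whether uniqueness holds when $E$ is linearly independent with $\#E\ge3$.

\subsection{The construction in outline}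
To prove Theorem~\ref{thm:construct} we trap the translator between two explicit moving regions $\mathcal{I}_t\subset\mathcal{O}_t$, both translating with velocity $v$ and both built by superposing the Grim hyperplanes with data $(\nu_i,h_i)$. The outer region is convex and shrinks more slowly than mean curvature flow; the inner one shrinks faster (Sections~\ref{sec:comparison} and~\ref{sec:barriers}). We then run the flow starting from $\mathcal{O}_0$. Seen in the frame moving with velocity $v$ it decreases in time and cannot enter $\mathcal{I}_0$, so it has a limit $\Omega_h$ (Section~\ref{sec:flow}), which interior estimates show to be smooth and stationary in the moving frame (Section~\ref{sec:regularity}). Working with the flow, and not with the elliptic equation $H=v\cdot N$, gives convexity for free. The squash-down and the support numbers are the same for both barriers and can be read off (Section~\ref{sec:end}).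

\section{The cone over a square}\label{sec:square}

We first deduce Theorem~\ref{thm:square} from Theorem~\ref{thm:construct} and describe the invariant $\iota$ geometrically. The question concerns hypersurfaces while Theorem~\ref{thm:construct} concerns regions, so we note that support numbers can be read from either.

\begin{lemma}\label{lem:support}
Let $\Omega,\Omega'\subset S$ be nonempty, open and convex, with boundaries $\Sigma,\Sigma'$. If $\Sigma=\Sigma'+(0,a)$, then $\inf_\Omega y\cdot\nu=\inf_{\Omega'}y\cdot\nu+a\cdot\nu$ for every $\nu\in\mathbb{R}^n$.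
\end{lemma}

\begin{proof}
It suffices to show $\inf_\Sigma y\cdot\nu=\inf_\Omega y\cdot\nu$. The inequality $\ge$ holds because $\Sigma\subset\overline\Omega$. For $\le$, let $(x,y)\in\Omega$. The line through this point parallel to the $x$-axis leaves $S$, hence leaves $\Omega$, and so it meets $\Sigma$ at a point with the same $y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:square}, given Theorem~\ref{thm:construct}]
The four vectors are distinct unit vectors spanning $\mathbb{R}^3$, with $\nu_i\cdot v=1$ and $\nu_1+\nu_2=\nu_3+\nu_4$. By Theorem~\ref{thm:construct}(i) every $\Sigma_h$ has squash-down $\{0\}\times\Gamma_{\{\nu_1,\dots,\nu_4\}}$. If $\Sigma_h=\Sigma_{h'}+(0,a)$, then Lemma~\ref{lem:support} and Theorem~\ref{thm:construct}(ii) give $h_i-h_i'=a\cdot\nu_i$ for all $i$, and therefore $\iota(h)-\iota(h')=a\cdot(\nu_1+\nu_2-\nu_3-\nu_4)=0$.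
\end{proof}

Here $\Gamma_E=\{\max(|Y_1|,|Y_2|)\le Y_3+\sqrt2\}$ is the cone over a square. By Theorem~\ref{thm:construct}(ii) the projection of $\Omega_h$ to $\mathbb{R}^3$ lies in the polyhedron $\Pi_h=\{y:y\cdot\nu_i\ge h_i,\ i=1,\dots,4\}$ and comes arbitrarily close to each of its four bounding planes. The slice of $\Pi_h$ at height $y_3=c$ is the rectangle
\[
\sqrt2\,h_1-c\le y_1\le c-\sqrt2\,h_2,\qquad \sqrt2\,h_3-c\le y_2\le c-\sqrt2\,h_4,
\]
with sides $2c-\sqrt2(h_1+h_2)$ and $2c-\sqrt2(h_3+h_4)$. The sides differ by $\sqrt2\,\iota(h)$ at every height (Figure~\ref{fig:square}). No translation changes this difference. On the other hand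
\[
s^{-1}(\Pi_h-sv)=\{Y:\ Y\cdot\nu_i\ge-1+h_i/s\},
\]
whose slices have sides differing by $\sqrt2\,\iota(h)/s$; in the limit they are squares.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-0.4,-0.4) rectangle (0.4,0.4);
\draw (-0.8,-0.8) rectangle (0.8,0.8);
\draw (-1.2,-1.2) rectangle (1.2,1.2);
\draw[dashed] (-1.2,-1.2)--(1.2,1.2) (-1.2,1.2)--(1.2,-1.2);
\fill (0,0) circle (1.6pt);
\node at (0,-2.2) {$\iota(h)=0$};
\begin{scope}[xshift=5cm]
\draw (-0.4,-0.9) rectangle (0.4,0.9);
\draw (-0.8,-1.3) rectangle (0.8,1.3);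
\draw (-1.2,-1.7) rectangle (1.2,1.7);
\draw[very thick] (0,-0.5)--(0,0.5);
\draw[dashed] (-1.2,1.7)--(0,0.5)--(1.2,1.7) (-1.2,-1.7)--(0,-0.5)--(1.2,-1.7);
\node at (0,-2.2) {$\iota(h)>0$};
\end{scope}
\end{tikzpicture}
\caption{Horizontal slices $y_3=c$, drawn in the $(y_1,y_2)$-plane, of the polyhedron $\{y\cdot\nu_i\ge h_i\}\subset\mathbb{R}^3$ for the four directions of Theorem~\ref{thm:square}; dashed lines are the projected edges. For $\iota(h)=0$ the polyhedron is a pyramid with one vertex. For $\iota(h)>0$ its lowest slice is a segment of length $\sqrt2\,\iota(h)$. The two are not translates, but both blow down to the cone over a square.}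
\label{fig:square}
\end{figure}

\section{Ovaloids, level sets and comparison}\label{sec:comparison}

An \emph{ovaloid} is a compact convex body in $\mathbb{R}^{n+1}$ whose boundary is smooth with positive principal curvatures. We use two standard facts.

\emph{Huisken's theorem} \cite{Huisken}. For $n\ge2$, the boundary of an ovaloid $K$ evolves smoothly by mean curvature flow on an interval $[0,T)$, $T<\infty$, through boundaries of ovaloids $K_t$, and shrinks to a point as $t\to T$. We put $K_t=\emptyset$ for $t\ge T$. Since $H>0$, the sets $K_t$ decrease in $t$.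

\emph{Avoidance principle.} If two compact hypersurfaces moving smoothly by mean curvature flow are disjoint at some time, their distance is nondecreasing as long as both exist.

\begin{lemma}\label{lem:nesting}
If $K,K'$ are ovaloids with $K\subset\operatorname{int}K'$, then $K_t\subset\operatorname{int}K'_t$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Let $T,T'$ be the extinction times and $d_0>0$ the distance from $\partial K$ to $\partial K'$. For $t<\min(T,T')$ follow a point $F(p,t)$ of $\partial K_t$. Its signed distance to $\partial K'_t$ is continuous in $t$, positive at $t=0$, and of absolute value at least $d_0$ by avoidance; so it stays at least $d_0$. Hence $\partial K_t$, and with it its convex hull $K_t$, lies in $\operatorname{int}K'_t$, and $K'_t$ contains a ball of radius $d_0$. The latter excludes $T'\le T$, and for $t\ge T$ there is nothing to prove.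
\end{proof}

Our barriers are superlevel sets of functions $G(X,t)$. Where the spatial gradient $DG$ does not vanish, put
\begin{equation}\label{eq:Q}
Q[G]=G_t-\Delta G+\frac{D^2G(DG,DG)}{|DG|^2}=G_t-\operatorname{tr}_{DG^\perp}D^2G ,
\end{equation}
where $\operatorname{tr}_{DG^\perp}$ is the trace over the hyperplane orthogonal to $DG$. The boundary of $\{G(\cdot,t)>c\}$ has inward normal $DG/|DG|$, inward speed $-G_t/|DG|$ and mean curvature $-\operatorname{tr}_{DG^\perp}D^2G/|DG|$. Thus $Q[G]=|DG|\,(H-\text{speed})$. If $Q[G]\ge0$ the region shrinks more slowly than the flow and should keep the flow inside; if $Q[G]\le0$ it shrinks faster and should stay inside the flow.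

\begin{lemma}[Comparison]\label{lem:comparison}
Let $G(X,t)=G_0(X)-t$ with $G_0$ smooth on $S$, and let $K\subset S$ be an ovaloid with extinction time $T$.
\begin{enumerate}
\item[(i)] Suppose that $G_0$ is concave, $DG\ne0$ and $Q[G]\ge0$ on $S$. If $G(\cdot,0)>0$ on $K$, then $G(\cdot,t)>0$ on $K_t$ for $t\in[0,T)$.
\item[(ii)] Suppose that $Q[G]\le0$ at every point of $S$ where $DG\ne0$. If $\{G(\cdot,0)\ge0\}\subset\operatorname{int}K$, then $\{G(\cdot,t)\ge0\}\subset\operatorname{int}K_t$ for $t\in[0,T)$.
\end{enumerate}
\end{lemma}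

\begin{proof}
Since $K_t\subset K\subset S$, we may parametrize $\partial K_t$ by $F(\cdot,t)$ over a fixed compact manifold with $\partial_tF=HN$ and consider $u(p,t)=G(F(p,t),t)$. Let $\Delta_t$ be the Laplacian of $\partial K_t$. From $\partial_tF=HN=\Delta_tF$ we get $\partial_tu=G_t+H\,DG\cdot N$ and $\Delta_tu=\operatorname{tr}_{N^\perp}D^2G+H\,DG\cdot N$, so
\[
\partial_tu=\Delta_tu+G_t-\operatorname{tr}_{N^\perp}D^2G .
\]
At an extremum of $u(\cdot,t)$ the gradient $DG$ is normal to $\partial K_t$. There, either $DG=0$ and $\partial_tu=G_t=-1$, or $DG\neq0$ and $\partial_tu=\Delta_tu+Q[G]$.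

The function $\underline u(t)=\min_pu(p,t)$ is locally Lipschitz, hence differentiable almost everywhere and the integral of its derivative. If it is differentiable at $t$ and $p$ is a minimum point of $u(\cdot,t)$, then $u(p,\cdot)-\underline u\ge0$ vanishes at $t$, so $\underline u'(t)=\partial_tu(p,t)$. The same holds for $\overline u(t)=\max_pu(p,t)$.

(i) At a minimum point $\Delta_tu\ge0$ and $DG\ne0$, so $\underline u'\ge0$ and $\underline u(t)\ge\underline u(0)>0$. Since $K_t$ is the convex hull of $\partial K_t$ and $G(\cdot,t)$ is concave, $G(\cdot,t)>0$ on $K_t$.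

(ii) At a maximum point $\partial_tu$ is either $-1$ or $\Delta_tu+Q[G]\le0$. So $\overline u(t)\le\overline u(0)<0$: the function $G(\cdot,s)$ is negative on $\partial K_s$ for all $s<T$. Let $G(X,t)\ge0$. Then $G(X,s)\ge0$ for $s\in[0,t]$, so $X\in\operatorname{int}K$ and $X\notin\partial K_s$ for $s\in[0,t]$. The signed distance from $X$ to $\partial K_s$ is continuous in $s$, positive at $s=0$ and never zero, so $X\in\operatorname{int}K_t$.
\end{proof}

Part (ii) needs neither concavity nor $DG\ne0$. Both freedoms will be used.

\section{Two barriers}\label{sec:barriers}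

\subsection{Soft maxima}
The moving Grim hyperplane with data $(\nu_i,h_i)$ bounds the region $\{\log\cos x-\ell_i(y)-t>0\}$, where
\[
\ell_i(y)=h_i-y\cdot\nu_i .
\]
The intersection of these regions is $\{\log\cos x-\sup_i\ell_i-t>0\}$, up to boundary points; it has corners. We replace the supremum by a smooth convex function that agrees with it asymptotically wherever one $\ell_i$ dominates.

In this section $(\nu_i)_{i\in J}$ is a finite or countable family of unit vectors in $\mathbb{R}^n$ and $\sum_ie^{\lambda h_i}<\infty$. A common $v$ is \emph{not} assumed unless stated; this generality is needed in Lemma~\ref{lem:trapped}. For $\mu\in[\lambda,1]$ we have $\sum e^{\mu h_i}<\infty$, because the numbers $e^{\lambda h_i}$ are bounded and $e^{\mu h_i}=e^{\lambda h_i}(e^{\lambda h_i})^{\mu/\lambda-1}$. Define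
\[
\theta_\mu=\frac1\mu\log\sum_ie^{\mu\ell_i},\qquad w_i=e^{\mu(\ell_i-\theta_\mu)},\qquad m=\sum_iw_i\nu_i,
\]
\[
\operatorname{Cov}=\sum_iw_i(\nu_i-m)\otimes(\nu_i-m),\qquad V=\operatorname{tr}\operatorname{Cov}.
\]
The $w_i(y)$ are positive weights with sum $1$, and $m$, $\operatorname{Cov}$, $V$ are the mean, covariance and variance of the directions under these weights. They depend on $\mu$, which we indicate by a subscript when needed. Every partial derivative of $e^{\mu\ell_i}$ is bounded by $e^{\mu\ell_i}\le e^{\mu h_i}e^{|y|}$, so all series converge locally uniformly with all derivatives and may be differentiated termwise. We have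
\begin{equation}\label{eq:softmax}
\theta_\mu\ge\ell_i\quad\text{for every }i,
\end{equation}
and, because the $\nu_i$ have length one and $|\nu_i-\nu_j|\le2$,
\begin{equation}\label{eq:V}
V=1-|m|^2=\tfrac12\sum_{i,j}w_iw_j|\nu_i-\nu_j|^2\le2\Big(1-\sum_iw_i^2\Big),\qquad 0\le\operatorname{Cov}\le V\le1 .
\end{equation}
Here $\operatorname{Cov}\le V$ means $\operatorname{Cov}(\zeta,\zeta)\le V|\zeta|^2$, which holds since a nonnegative form is bounded by its trace. So $V$ measures how far we are from a single Grim hyperplane. From $D\ell_i=-\nu_i$ and $\sum w_i(\nu_i-m)=0$ we obtain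
\begin{equation}\label{eq:derivs}
D\theta_\mu=-m,\qquad Dw_i=-\mu w_i(\nu_i-m),\qquad Dm=-\mu\operatorname{Cov},\qquad D^2\theta_\mu=\mu\operatorname{Cov}.
\end{equation}
In particular $\theta_\mu$ is convex.

\subsection{The operator on a soft maximum}
Let $G_t=-1$ and write $DG=(p,q)$ with $p=G_x$, $q=D_yG$. Multiplying \eqref{eq:Q} by $p^2+|q|^2$ and cancelling the terms $p^2G_{xx}$ gives
\begin{equation}\label{eq:expand}
|DG|^2Q[G]=-p^2(1+\Delta_yG)-|q|^2(1+G_{xx})+\big(D^2_yG(q,q)-|q|^2\Delta_yG\big)+2p\,D_yG_x\cdot q .
\end{equation}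
Put $\tau=\tan x$ and $G_\mu=\log\cos x-\theta_\mu(y)-t$. Then $p=-\tau$, $q=m$, the second $x$-derivative is $-1-\tau^2$, the Hessian in $y$ is $-\mu\operatorname{Cov}$, and the mixed derivatives vanish. The first two terms of \eqref{eq:expand} add up to $-\tau^2(1-\mu V)+(1-V)\tau^2$, and so
\begin{equation}\label{eq:identity}
|DG_\mu|^2Q[G_\mu]=-(1-\mu)\,V\tau^2+\mu\big(V|m|^2-\operatorname{Cov}(m,m)\big).
\end{equation}
The last bracket lies in $[0,V|m|^2]$ by \eqref{eq:V}. For $\mu=1$ the right side is nonnegative, and we have an outer barrier. For small $\mu$ the negative term is favored, which suggests an inner barrier, but it vanishes on the middle hyperplane $x=0$.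

\begin{example}[Two directions]\label{ex:two}
Let $n=2$, $\nu_\pm=(\pm\sin\alpha,\cos\alpha)$ with $0<\alpha\le\frac\pi2$, and $h_\pm=0$. Then
\[
\theta_\mu=-y_2\cos\alpha+\tfrac1\mu\log\big(2\cosh(\mu y_1\sin\alpha)\big),\qquad m=\big(-\sin\alpha\tanh(\mu y_1\sin\alpha),\ \cos\alpha\big),
\]
and $\operatorname{Cov}=\operatorname{diag}(V,0)$ with $V=\sin^2\alpha/\cosh^2(\mu y_1\sin\alpha)$. The bracket in \eqref{eq:identity} is $V\cos^2\alpha$, so
\[
|DG_\mu|^2Q[G_\mu]=V\big(\mu\cos^2\alpha-(1-\mu)\tan^2x\big).
\]
For $\alpha=\frac\pi2$ and $\mu=1$ this is zero: the curves $\cos x=2e^t\cosh y_1$, which join two opposite Grim Reapers, solve the flow exactly. This is why a sum of exponentials is the natural superposition. For $\alpha<\frac\pi2$ there is a common velocity $v=(0,1/\cos\alpha)$. Then $G_1$ has $Q>0$, while $G_\mu$ with $\mu<1$ has $Q\le0$ only where $\tan^2x\ge\mu\cos^2\alpha/(1-\mu)$. No choice of $\mu$ gives an inner barrier near $x=0$.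
\end{example}

The defect near $x=0$ is at most $\mu V|m|^2$. By \eqref{eq:expand}, increasing $G_{xx}$ by $2\mu V$ contributes $-2\mu V|q|^2$, twice what is needed; geometrically, the profile in $x$ is flattened, so its curvature drops below its speed. This is achieved by adding $\mu x^2V$. The other terms this creates are multiples of $\mu V\tau^2$, absorbed by $-(1-\mu)V\tau^2$, or of order $\mu^2V$, since each derivative of $V$ costs a factor $\mu$ and $x$ is bounded in the slab. The value $\mu=\lambda=\frac1{16}$ is small enough. On $S\times\mathbb{R}$ define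
\[
\Phi=\log\cos x-\theta_1(y)-t,\qquad \Psi=\log\cos x-\theta_\lambda(y)+\lambda x^2V_\lambda(y)-t .
\]

\begin{proposition}\label{prop:barriers}
\begin{enumerate}
\item[(a)] $\Phi$ is concave in $X$. If $\nu_i\cdot v=1$ for all $i$, then $D\Phi\ne0$ and $Q[\Phi]\ge0$ on $S$.
\item[(b)] $\Psi\le\Phi$.
\item[(c)] $Q[\Psi]\le0$ at every point of $S$ where $D\Psi\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Both $\log\cos x$ and $-\theta_1$ are concave. We have $D_y\Phi=m_1$ and $m_1\cdot v=1$, so $D\Phi\neq0$. The sign of $Q[\Phi]$ is \eqref{eq:identity} with $\mu=1$.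

In (b) and (c) all weights are taken with $\mu=\lambda$, and we use $x^2<\pi^2/4<\frac52$.

(b) The correction is positive, so it must be paid for by the gap between $\theta_\lambda$ and $\theta_1$. Since $e^{\ell_i}=w_i^{16}e^{\theta_\lambda}$, we have $\theta_1-\theta_\lambda=\log\sum w_i^{16}\le\sum w_i^{16}-1\le\sum w_i^2-1$. By \eqref{eq:V},
\[
\lambda x^2V\le\tfrac1{16}\cdot\tfrac52\cdot2\Big(1-\sum w_i^2\Big)\le1-\sum w_i^2\le\theta_\lambda-\theta_1 .
\]

(c) \emph{Derivatives of $V$.} From $V=1-|m|^2$ and \eqref{eq:derivs}, $DV=2\lambda\operatorname{Cov}m$. In $\partial_l\operatorname{Cov}_{kj}$ the terms containing $\partial_lm$ vanish because $\sum w_i(\nu_i-m)=0$, so $\partial_l\operatorname{Cov}_{kj}=-\lambda\sum_iw_i(\nu_i-m)_k(\nu_i-m)_j(\nu_i-m)_l$. Therefore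
\[
\partial_k\partial_lV=-2\lambda^2\Big[\sum_iw_i\,(\nu_i-m)_k(\nu_i-m)_l\,\big((\nu_i-m)\cdot m\big)+(\operatorname{Cov}^2)_{kl}\Big].
\]
Using $|(\nu_i-m)\cdot m|\le2$, $|\operatorname{Cov}\zeta|^2\le V^2|\zeta|^2\le V|\zeta|^2$ and $\operatorname{tr}\operatorname{Cov}^2\le V^2\le V$, we get
\[
|DV|\le2\lambda V|m|,\qquad|D^2V(\zeta,\zeta)|\le6\lambda^2V|\zeta|^2,\qquad|\Delta V|\le6\lambda^2V .
\]
As $6\lambda^2x^2<15/256<0.06$,
\begin{equation}\label{eq:small}
\lambda x^2|D^2V(\zeta,\zeta)|\le0.06\,\lambda V|\zeta|^2,\qquad\lambda x^2|\Delta V|\le0.06\,\lambda V .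
\end{equation}

\emph{The gradient $D\Psi=(p,q)$.} We have $p=-\tau+2\lambda xV=-\tau(1-\sigma)$ with $\sigma=2\lambda V\,x/\tan x\in[0,2\lambda V]$, because $x/\tan x\in(0,1]$ (with value $1$ at $x=0$). Hence
\[
(1-4\lambda V)\tau^2\le p^2\le\tau^2 .
\]
Next, $q=m+\lambda x^2DV=(1+2\lambda^2x^2\operatorname{Cov})m$ with $2\lambda^2x^2<5/256<0.02$. So $|q|\le(1+0.02V)|m|$ and
\[
|q|^2\le(1+0.041V)(1-V)\le1-0.95V .
\]

\emph{The four terms of \eqref{eq:expand}.} The second derivatives are
\[
\Psi_{xx}=-1-\tau^2+2\lambda V,\qquad D_y\Psi_x=2\lambda x\,DV,\qquad D_y^2\Psi=-\lambda\operatorname{Cov}+\lambda x^2D^2V ,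
\]
and by \eqref{eq:small}, $-\Delta_y\Psi=\lambda V-\lambda x^2\Delta V\le1.06\,\lambda V$ and $D_y^2\Psi(q,q)\le0.06\,\lambda V|q|^2$. Thus
\begin{align*}
-p^2(1+\Delta_y\Psi)&\le-\tau^2(1-4\lambda V)(1-1.06\lambda V)\le-\tau^2(1-5.06\lambda V)\le-\tau^2+0.32\,V\tau^2,\\
-|q|^2(1+\Psi_{xx})&=|q|^2(\tau^2-2\lambda V)\le\tau^2-0.95\,V\tau^2-2\lambda V|q|^2,\\
D_y^2\Psi(q,q)-|q|^2\Delta_y\Psi&\le1.12\,\lambda V|q|^2,\\
2p\,D_y\Psi_x\cdot q&\le2|\tau|\cdot\pi\lambda\cdot2\lambda V|m|\,|q|\le4\pi\lambda^2V|\tau||q|\le0.05\,V|\tau||q| .
\end{align*}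
Since $(2-1.12)\lambda=0.055$, the sum is
\[
|D\Psi|^2Q[\Psi]\le-V\big(0.63\,\tau^2+0.055\,|q|^2-0.05\,|\tau||q|\big)\le0,
\]
because $0.05|\tau||q|\le0.025\,\tau^2+0.025\,|q|^2$.
\end{proof}

\section{The flow out of the outer barrier}\label{sec:flow}

From now through Section~\ref{sec:end}, $(\nu_i)_{i\in I}$, $v$ and $h$ are as in Theorem~\ref{thm:construct}, and $\Phi,\Psi$ are built from this family.

\subsection{The barrier regions}
For $t\in\mathbb{R}$ let
\[
\mathcal{O}_t=\{X\in S:\Phi(X,t)>0\},\qquad\mathcal{I}_t=\{X\in S:\Psi(X,t)>0\},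
\]
\[
\mathcal{C}=\{d\in\mathbb{R}^n:\ d\cdot\nu_i\ge0\ \ \forall i\}.
\]
The sets $\mathcal{I}_t\subset\mathcal{O}_t$ are open and decrease in $t$, and $\mathcal{O}_t$ is convex. The closed convex cone $\mathcal{C}$ contains $v$ but not $-v$, and $\Gamma_E=-v+\mathcal{C}$. The hypothesis $\nu_i\cdot v=1$ gives $\ell_i(y-tv)=\ell_i(y)+t$. Hence $\theta_\mu(y-tv)=\theta_\mu(y)+t$, while the weights and $V$ are unchanged, and so
\begin{equation}\label{eq:translate}
\mathcal{O}_t=\mathcal{O}_0+tv,\qquad\mathcal{I}_t=\mathcal{I}_0+tv .
\end{equation}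
By \eqref{eq:softmax} and $\log\cos x\le0$ we have $\Phi(X,t)\le y\cdot\nu_i-h_i-t$, so
\begin{equation}\label{eq:outer}
\mathcal{O}_t\subset\{|x|<\tfrac\pi2,\ \ y\cdot\nu_i>h_i+t\ \ \forall i\}.
\end{equation}
Fix $c_0>\max(0,\theta_\lambda(0))$. For $d\in\mathcal{C}$ we have $\ell_i(d)\le\ell_i(0)$, so $\theta_\lambda(d)\le\theta_\lambda(0)$ and $\Psi(0,c_0v+d,0)=c_0-\theta_\lambda(d)>0$. That is,
\begin{equation}\label{eq:inner}
\{0\}\times(c_0v+\mathcal{C})\subset\mathcal{I}_0 .
\end{equation}

\subsection{Flowing a noncompact convex set}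
Huisken's theorem and the comparison lemma apply to compact bodies, while $\mathcal{O}_0$ is unbounded. We define its flow from the inside. An \emph{exhaustion} of $\mathcal{O}_0$ is a sequence of ovaloids with $K^j\subset\operatorname{int}K^{j+1}$ and $\bigcup_jK^j=\mathcal{O}_0$. The interiors then form an increasing open cover, so every compact subset of $\mathcal{O}_0$ lies in some $\operatorname{int}K^j$.

\begin{lemma}\label{lem:exhaustion}
An exhaustion $(K^j)$ of $\mathcal{O}_0$ exists. The sets $R_t=\bigcup_j\operatorname{int}K^j_t$, $t\ge0$, are open, convex, decreasing in $t$, and do not depend on the exhaustion.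
\end{lemma}

\begin{proof}
Let $\phi_j(X)=\Phi(X,0)-(1+|X|^2)/j$ and $K^j=\{X\in S:\phi_j\ge0\}$. For a fixed $i$ we have $\Phi(X,0)\le|y|+|h_i|$, so $K^j$ is bounded; and $\Phi(\cdot,0)\to-\infty$ at $\partial S$ locally uniformly in $y$, so $K^j$ is compact. The function $\phi_j$ has negative definite Hessian. For large $j$ its maximum is positive, because $\mathcal{O}_0\ne\emptyset$; its only critical point is then interior to $K^j$, and $\partial K^j$ is a regular level set with second fundamental form $-D^2\phi_j/|D\phi_j|>0$ on tangent vectors. So $K^j$ is an ovaloid for $j\ge j_0$. On $K^j$ we have $\phi_{j+1}>\phi_j\ge0$, and $\Phi(X,0)>0$ if and only if $\phi_j(X)\ge0$ for some $j$. Thus $(K^j)_{j\ge j_0}$ is an exhaustion.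

By Lemma~\ref{lem:nesting}, $K^j_t\subset\operatorname{int}K^{j+1}_t$, so $R_t$ is an increasing union of open convex sets; each decreases in $t$. If $(\hat K^k)$ is another exhaustion, each $K^j$ lies in some $\operatorname{int}\hat K^k$, so $K^j_t\subset\operatorname{int}\hat K^k_t$ for all $t$ by Lemma~\ref{lem:nesting}. Exchanging the roles shows that both unions agree.
\end{proof}

\begin{lemma}\label{lem:trapped}
$\mathcal{I}_t\subset R_t\subset\mathcal{O}_t$ for all $t\ge0$.
\end{lemma}

The difficulty is the first inclusion: $\mathcal{I}_0$ is unbounded and lies in no $K^j$. We cap it off by adding to the family one more Grim hyperplane, far away and facing backward. The enlarged family has no common velocity, and this is why Proposition~\ref{prop:barriers}(b),(c) were proved without one.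

\begin{proof}
Since $K^j\subset\mathcal{O}_0$, Proposition~\ref{prop:barriers}(a) and Lemma~\ref{lem:comparison}(i) give $K^j_t\subset\mathcal{O}_t$. This is the second inclusion.

Choose $\beta_i>0$ with $\sum\beta_i=1$ and let $\xi=\sum\beta_i\nu_i$, which is nonzero since $\xi\cdot v=1$. Let $\nu_0=-\xi/|\xi|$, where $0$ is a new index. If $y\cdot\nu_i\ge0$ for all $i\in I$ and $y\cdot\nu_0\ge0$, then $\sum\beta_i\,y\cdot\nu_i\le0$ forces $y\cdot\nu_i=0$ for all $i$, and $y=0$ because the $\nu_i$ span $\mathbb{R}^n$. So the open sets $\{y\in S^{n-1}:-y\cdot\nu_i>0\}$, $i\in I\cup\{0\}$, cover the sphere. By compactness there are a finite set $J_0\subset I\cup\{0\}$ and $\delta>0$ with $\max_{i\in J_0}(-y\cdot\nu_i)\ge\delta|y|$ for all $y\in\mathbb{R}^n$.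

For $k\ge1$ let $\theta^k_\mu,\Phi^k,\Psi^k$ be the functions of Section~\ref{sec:barriers} for the enlarged family with $h_0=-k$. By \eqref{eq:softmax}, $\theta_1^k(y)\ge\delta|y|-C_k$ with $C_k=\max_{i\in J_0}|h_i|$. On $\{\Phi^k(\cdot,0)\ge0\}$ we have $0\ge\log\cos x\ge\delta|y|-C_k$, so $|y|\le C_k/\delta$ and $\cos x\ge e^{-C_k}$, and this set is compact. It lies in $\mathcal{O}_0$ since $\Phi>\Phi^k$. As $\Psi^k\le\Phi^k$, the set $\{\Psi^k(\cdot,0)\ge0\}$ is a compact subset of $\mathcal{O}_0$ and lies in $\operatorname{int}K^j$ for some $j=j(k)$. Let $T_j$ be the extinction time of $K^j$. By Proposition~\ref{prop:barriers}(c) and Lemma~\ref{lem:comparison}(ii),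
\[
\{\Psi^k(\cdot,s)\ge0\}\subset\operatorname{int}K^j_s\qquad\text{for }s<T_j .
\]

Let $X\in\mathcal{I}_t$. The new term $e^{\lambda(-k-y\cdot\nu_0)}$ tends to $0$ as $k\to\infty$, so $\theta^k_\lambda$ and the weights converge at $X$, and $\Psi^k(X,t)\to\Psi(X,t)>0$. Fix $k$ with $\Psi^k(X,t)>0$ and let $j=j(k)$. The set $\{\Psi^k(\cdot,t)\ge0\}$ contains a ball about $X$ and is contained in $\{\Psi^k(\cdot,s)\ge0\}$ for $s\le t$. If $T_j\le t$, this ball would lie in $K^j_s$ for all $s<T_j$, although $K^j_s$ shrinks to a point. So $t<T_j$ and $X\in\operatorname{int}K^j_t\subset R_t$.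
\end{proof}

\begin{remark}
This proof is the only place where the spanning hypothesis of Theorem~\ref{thm:construct} is used; it is removed in Section~\ref{sec:count} by taking products. The simpler choice $\nu_0=-v/|v|$ does not work in general: if $|v|>1$ and $\nu\cdot v=1$, there is $y$ with $y\cdot\nu>0>y\cdot v$, and when all $\nu_i$ are close to $\nu$ this $y$ has positive product with every $\nu_i$ and with $-v$.
\end{remark}

\subsection{Monotonicity in the moving frame}
At time $t$ the flow lies in $\mathcal{O}_0+tv$, a translate of its own initial region. Comparing the flow with the translated flow propagates this inclusion to all later times.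

\begin{lemma}\label{lem:monotone}
$R_{t+s}\subset R_s+tv$ for all $s,t\ge0$.
\end{lemma}

\begin{proof}
Fix $j$. If $K^j_t=\emptyset$ then $K^j_{t+s}=\emptyset$. Otherwise $K^j_t$ is an ovaloid contained in $\mathcal{O}_t=\mathcal{O}_0+tv$, so $K^j_t\subset\operatorname{int}K^k+tv$ for some $k$. Lemma~\ref{lem:nesting}, applied to the flows $s\mapsto K^j_{t+s}$ and $s\mapsto K^k_s+tv$, gives $K^j_{t+s}\subset\operatorname{int}K^k_s+tv\subset R_s+tv$.
\end{proof}

Let $\widetilde R_t=R_t-tv$. By Lemma~\ref{lem:monotone}, $\widetilde R_{t+s}\subset\widetilde R_s$, and by Lemma~\ref{lem:trapped} and \eqref{eq:translate}, $\mathcal{I}_0\subset\widetilde R_t\subset\mathcal{O}_0$. Define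
\[
\Omega=\Omega_h=\operatorname{int}\bigcap_{t\ge0}\widetilde R_t,\qquad\Sigma=\Sigma_h=\partial\Omega_h .
\]
The set $\Omega$ is open and convex. Since $\mathcal{I}_0$ is open, $\mathcal{I}_0\subset\Omega\subset\mathcal{O}_0$, and by \eqref{eq:translate}
\begin{equation}\label{eq:sandwich}
\mathcal{I}_t\subset\Omega+tv\subset\mathcal{O}_t\qquad\text{for all }t\in\mathbb{R}.
\end{equation}

\begin{lemma}\label{lem:recession}
Let $X\in\Omega$ and $\omega\in\mathbb{R}^{n+1}$. Then $X+s\omega\in\Omega$ for all $s\ge0$ if and only if $\omega\in\{0\}\times\mathcal{C}$. In particular $\Omega+tv$ decreases in $t$.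
\end{lemma}

\begin{proof}
If the ray stays in $\Omega\subset\mathcal{O}_0$, divide the inequalities \eqref{eq:outer} for $X+s\omega$ by $s$ and let $s\to\infty$; this gives $\omega\in\{0\}\times\mathcal{C}$. Conversely let $\omega\in\{0\}\times\mathcal{C}$. By \eqref{eq:inner}, $X_s=c_0v+s\omega\in\Omega$ for all $s\ge0$. For $X'\in\overline\Omega$ and $\sigma\ge0$, the points $(1-\frac\sigma s)X'+\frac\sigma sX_s$ lie in $\overline\Omega$ for $s\ge\sigma$, $s>0$, and converge to $X'+\sigma\omega$ as $s\to\infty$. So $\overline\Omega+\sigma\omega\subset\overline\Omega$. An open convex set is the interior of its closure, so $\Omega+\sigma\omega\subset\Omega$. The last statement is the case $\omega=v$.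
\end{proof}

\section{The limit is a smooth translator}\label{sec:regularity}

So far $\Omega$ is only a convex set. It is a double limit of smooth flows, first $j\to\infty$ and then $t\to\infty$, and we need estimates that survive both limits. Locally all the bodies involved contain a common ball and stay below a common height, so their boundaries are bounded concave graphs. For such graphs the flow gives uniform interior bounds.

\subsection{Interior estimates for concave graphs}
The graphs of $g(\cdot,t)$ over a domain in $\mathbb{R}^n$ move by mean curvature flow if and only if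
\begin{equation}\label{eq:graph}
g_t=\sqrt{1+|Dg|^2}\,\operatorname{div}\frac{Dg}{\sqrt{1+|Dg|^2}}=a^{ij}(Dg)D_{ij}g,\qquad a^{ij}(\pi)=\delta_{ij}-\frac{\pi_i\pi_j}{1+|\pi|^2}.
\end{equation}
We recall two standard tools. First, along a flow with $\partial_tF=HN$ the operator $L=\partial_t-\Delta_t$ satisfies $LF=0$, $LH=|A|^2H$, $LN=|A|^2N$, and $L(f_1f_2)=f_1Lf_2+f_2Lf_1-2\nabla f_1\cdot\nabla f_2$. Second, the interior Schauder estimate: if $u_t=a^{ij}D_{ij}u+f$ on $B_\rho\times(t_0,t_1]$ with $a^{ij}$ uniformly elliptic and bounded in the parabolic H\"older space $C^{\alpha,\alpha/2}$, $0<\alpha<1$, then for $\rho'<\rho$ and $t_0'>t_0$ the $C^{2+\alpha,1+\alpha/2}$ norm of $u$ on $B_{\rho'}\times[t_0',t_1]$ is at most $C(\sup|u|+\|f\|_{C^{\alpha,\alpha/2}})$.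

\begin{lemma}\label{lem:interior}
Let $g:B_{2r}\times[-1,1]\to[0,M]$, with $B_{2r}\subset\mathbb{R}^n$ the open ball about $0$, be a smooth solution of \eqref{eq:graph} that is concave in $z\in B_{2r}$. Then each derivative of $g$ is bounded on $B_{r/2}\times[-\frac12,1]$ by a constant depending only on $n,r,M$ and the order.
\end{lemma}

\begin{proof}
\emph{Gradient.} Let $|z|\le r$, $Dg(z)\ne0$, $\rho<r$ and $z'=z-\rho Dg(z)/|Dg(z)|\in B_{2r}$. Concavity gives $0\le g(z')\le g(z)-\rho|Dg(z)|$. So $|Dg|\le M/r$ on $\overline{B_r}$. Put $\Lambda=\sqrt{1+(M/r)^2}$ and $\kappa=1/(2\Lambda)$.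

\emph{Curvature.} The region below the graph is convex, $N$ points downward, and $A\ge0$ gives $H^2/n\le|A|^2\le H^2$. Let $\omega$ be the upward vertical unit vector and $u=-N\cdot\omega=(1+|Dg|^2)^{-1/2}$. Over $\overline{B_r}$ we have $u-\kappa\ge\kappa$; also $Lu=|A|^2u$ and $|\nabla u|\le|A|\le H$. Since $H$ and $u$ solve the same equation, the reaction terms cancel in $H/u$; lowering the denominator by $\kappa$ leaves a term of the good sign. For $P=H/(u-\kappa)$, the product rule applied to $H=P(u-\kappa)$ gives
\[
LP=\frac{LH-P\,Lu+2\nabla u\cdot\nabla P}{u-\kappa}=-\frac{\kappa|A|^2P}{u-\kappa}+\frac{2\nabla u\cdot\nabla P}{u-\kappa}\le-\frac{\kappa^2}{n}P^3+\frac{2\nabla u\cdot\nabla P}{u-\kappa},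
\]
where we used $|A|^2\ge P^2(u-\kappa)^2/n$. To localize, let $z$ be the horizontal position, $\eta=r^2-|z|^2$ and $s=t+1\in[0,2]$. From $Lz_i=0$ we get $L\eta=2\sum_i|\nabla z_i|^2\le2n$, and $|\nabla\eta|\le2r$; hence $L(\eta^2)=2\eta L\eta-2|\nabla\eta|^2\le4n\eta$. Consider a maximum point of $f=s\eta^2P$ over $\overline{B_r}\times[-1,1]$ with $f>0$. There $s>0$ and $\eta>0$, so $\nabla f=0$ and $Lf\ge0$. Thus $\nabla P=-2P\nabla\eta/\eta$ and
\[
0\le\eta^2P+sP\,L(\eta^2)-4s\eta\,\nabla\eta\cdot\nabla P+s\eta^2LP .
\]
The third term equals $8sP|\nabla\eta|^2\le32r^2sP$. The gradient part of the last term is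
\[
-\frac{4s\eta P\,\nabla u\cdot\nabla\eta}{u-\kappa}\le\frac{8rs\eta PH}{u-\kappa}=8rs\eta P^2 .
\]
Dividing by $P$ and multiplying by $s\eta^2$,
\[
\frac{\kappa^2}{n}f^2\le s\eta^4+4ns^2\eta^3+32r^2s^2\eta^2+8rs\eta\,f .
\]
Since $s\le2$ and $\eta\le r^2$, this quadratic inequality gives $f\le C(n,r,M)$. As $H\le P$, the mean curvature is bounded over $B_{3r/4}\times[-\frac34,1]$. In the coordinates $z$ the second fundamental form is $-uD^2g$ and the metric is at most $\Lambda^2$ times the Euclidean one, so $|D^2g(\zeta,\zeta)|\le\Lambda^3H|\zeta|^2$; and $|g_t|=H/u\le\Lambda H$. Let $C_1$ bound $|D^2g|$ and $|g_t|$ on this cylinder.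

\emph{Higher derivatives.} Let $z\in B_{2r/3}$, $t\ne t'$ in $[-\frac34,1]$, $\rho=\frac r{24}|t-t'|^{1/2}<\frac r{12}$, and let $\epsilon_l$ be a coordinate vector. By Taylor's formula $D_lg(z,t)$ differs from $\rho^{-1}(g(z+\rho\epsilon_l,t)-g(z,t))$ by at most $C_1\rho/2$, and the same holds at time $t'$. Hence
\[
|D_lg(z,t)-D_lg(z,t')|\le C_1\rho+2C_1|t-t'|/\rho\le C|t-t'|^{1/2}.
\]
So $Dg$ is Lipschitz in $z$ and $\frac12$-H\"older in $t$, and the coefficients $a^{ij}(Dg(z,t))$ are uniformly elliptic and bounded in $C^{\alpha,\alpha/2}$. The Schauder estimate bounds $g$ in $C^{2+\alpha,1+\alpha/2}$ on a smaller cylinder. The derivative $D_lg$ solves the equation with the same coefficients and with $f=(\partial_{\pi_k}a^{ij})(Dg)\,D_{kl}g\,D_{ij}g$, which is now bounded in $C^{\alpha,\alpha/2}$. Repeating this on a decreasing sequence of cylinders containing $B_{r/2}\times[-\frac12,1]$ bounds all spatial derivatives, and \eqref{eq:graph} bounds the time derivatives.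
\end{proof}

\subsection{Passing to the limit}

\begin{proposition}\label{prop:smooth}
$\Sigma$ is a smooth hypersurface with $H=v\cdot N$.
\end{proposition}

\begin{proof}
Let $X_0\in\Sigma$. Choose a closed ball $\overline{B_{2r}(X_1)}\subset\Omega+v\subset\Omega$, and let $\omega=(X_0-X_1)/|X_0-X_1|$. We write graphs over $\omega^\perp\cong\mathbb{R}^n$ in the direction $\omega$.

\emph{A common height bound.} The ray from $X_1$ in direction $\omega$ leaves $\Omega$, so $\omega\notin\{0\}\times\mathcal{C}$ by Lemma~\ref{lem:recession}. Then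
\[
M=\sup\{s\ge0:\ X_1+z+s\omega\in\mathcal{O}_{-1}\text{ for some }z\in\omega^\perp,\ |z|\le2r\}<\infty,
\]
for if $X_1+z_m+s_m\omega\in\mathcal{O}_{-1}$ with $s_m\to\infty$, dividing \eqref{eq:outer} by $s_m$ would give $\omega\in\{0\}\times\mathcal{C}$.

\emph{A common ball.} Let $k\ge2$ be an integer and $t\in[-1,1]$. We watch the flow on the time interval $[k-1,k+1]$, shifted back by $kv$. We have
\[
\overline{B_{2r}(X_1)}\subset\Omega+v\subset\widetilde R_{k+1}+v=R_{k+1}-kv,\qquad R_{k+t}-kv=\widetilde R_{k+t}+tv\subset\mathcal{O}_t\subset\mathcal{O}_{-1}.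
\]
By compactness there is $j(k)$ such that for $j\ge j(k)$ the ball lies in $\operatorname{int}K^j_{k+1}-kv$, and hence in $\operatorname{int}K^j_{k+t}-kv$ for all $t\in[-1,1]$. For $z\in\omega^\perp$, $|z|<2r$, let
\begin{align*}
g^{k,j}(z,t)&=\sup\{s:\ X_1+z+s\omega\in K^j_{k+t}-kv\},\\
g^k(z,t)&=\sup\{s:\ X_1+z+s\omega\in\widetilde R_{k+t}+tv\},\\
g(z,t)&=\sup\{s:\ X_1+z+s\omega\in\Omega+tv\}.
\end{align*}
A ray from an interior point meets the boundary of an ovaloid exactly once, and transversally. By the implicit function theorem $g^{k,j}$ is a smooth solution of \eqref{eq:graph}; it is concave in $z$ with values in $[0,M]$. Lemma~\ref{lem:interior} bounds all its derivatives on $U=B_{r/2}\times[-\frac12,1]$ independently of $j$ and $k$.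

\emph{The two limits.} As $j\to\infty$, $g^{k,j}$ increases to $g^k$, because $\widetilde R_{k+t}+tv$ is the increasing union of the bodies $K^j_{k+t}-kv$. As $k\to\infty$, $g^k$ decreases to some $g^\infty$, because $\widetilde R_{k+t}$ decreases. By the uniform bounds and the Arzel\`a--Ascoli theorem both convergences are smooth on $U$, so $g^\infty$ is a smooth solution of \eqref{eq:graph} on $U$.

\emph{The limit is $g$.} Since $\Omega\subset\widetilde R_{k+t}$, we have $g\le g^\infty$. For the converse we must reach the \emph{interior} of the intersection. Let $0\le s<s'<g^\infty(z,t)$ and $B_\rho(X_1+z)\subset B_{2r}(X_1)$. For every $k$ the convex set $\widetilde R_{k+t}+tv$ contains $B_\rho(X_1+z)$ and the point $X_1+z+s'\omega$, hence their convex hull, of which $X_1+z+s\omega$ is an interior point. So $X_1+z+s\omega\in\operatorname{int}\bigcap_k(\widetilde R_{k+t}+tv)=\Omega+tv$, and $g\ge g^\infty$.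

\emph{Conclusion.} For $t\le1$ the ball $B_{2r}(X_1)$ lies in $\Omega+v\subset\Omega+tv$. So for $t\in[-\frac12,1]$ the part of $\Sigma+tv$ in the half-cylinder $\{X_1+z+s\omega:|z|<r/2,\ s\ge0\}$ is exactly the graph of $g(\cdot,t)$, and $X_0$ is the point over $z=0$ at $t=0$. Thus $\Sigma$ is smooth near $X_0$, and the family $\Sigma+tv$ moves by mean curvature flow near $(X_0,0)$. Its normal velocity at $X_0$ is $v\cdot N$, so $H=v\cdot N$ there.
\end{proof}

\begin{proposition}\label{prop:translator}
$\Sigma$ is a convex translator in $S$ with bulk velocity $v$.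
\end{proposition}

\begin{proof}
Completeness, connectedness and the sweeping property remain.

Points of $\overline\Omega\subset\overline{\mathcal{O}_0}$ satisfy $|x|\le\frac\pi2$ and $\cos x\ge e^{\theta_1(y)}>0$, so $\Sigma\subset S$. As an embedded hypersurface that is a closed subset of $\mathbb{R}^{n+1}$, $\Sigma$ is complete: an intrinsic Cauchy sequence is Cauchy in $\mathbb{R}^{n+1}$, its limit lies in $\Sigma$, and the two topologies agree.

Fix $X_1\in\Omega$ and let $\mathcal{C}'=\{0\}\times\mathcal{C}$. The gauge $\gamma(\omega)=\inf\{\sigma>0:X_1+\omega/\sigma\in\Omega\}$ is finite and convex on $\mathbb{R}^{n+1}$, hence continuous, and by Lemma~\ref{lem:recession} it vanishes exactly on $\mathcal{C}'$. The map $\omega\mapsto X_1+\omega/\gamma(\omega)$ sends $\mathbb{R}^{n+1}\setminus\mathcal{C}'$ continuously onto $\Sigma$. Its domain is star-shaped about $-v\notin\mathcal{C}'$: if $(1-\sigma)\omega-\sigma v\in\mathcal{C}'$ with $0\le\sigma<1$, then adding $\sigma v\in\mathcal{C}'$ and dividing by $1-\sigma$ gives $\omega\in\mathcal{C}'$. So $\Sigma$ is connected.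

Finally, by \eqref{eq:sandwich}, $\bigcup_t\mathcal{I}_t\subset\bigcup_t(\Omega+tv)\subset S$, and every $X\in S$ lies in $\mathcal{I}_t$ for $t<\Psi(X,0)$.
\end{proof}

\section{Squash-down, support numbers and translations}\label{sec:end}

We finish the proof of Theorem~\ref{thm:construct}. Items (i) and (ii) use only \eqref{eq:sandwich}.

\emph{Squash-down.} Let $Z_s=s^{-1}\overline{\Omega-sv}$. By \eqref{eq:sandwich} and \eqref{eq:outer}, every $(x',Y)\in Z_s$ satisfies $|x'|\le\pi/(2s)$ and $Y\cdot\nu_i\ge-1+h_i/s$ for each $i$. So any limit of points of $Z_{s_m}$ with $s_m\to\infty$ lies in $\{0\}\times\{Y\cdot\nu_i\ge-1\ \forall i\}$, which equals $\{0\}\times\Gamma_E$ because $\{\nu_i\}$ is dense in $E$. If for some $\rho,\varepsilon>0$ there were points of $Z_{s_m}\cap B_\rho(0)$ at distance at least $\varepsilon$ from $\{0\}\times\Gamma_E$, a convergent subsequence would contradict this. Conversely let $Y\in\Gamma_E$. Then $s(Y+v)\in\mathcal{C}$, so $(0,c_0v+s(Y+v))\in\mathcal{I}_0\subset\Omega$ by \eqref{eq:inner}, and $(0,Y+c_0v/s)\in Z_s$. So $(0,Y)$ is within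 $c_0|v|/s$ of $Z_s$, uniformly in $Y$. This proves (i).

\emph{Support numbers.} By \eqref{eq:outer}, $\inf_\Omega y\cdot\nu_i\ge h_i$. For the reverse inequality we go to infinity in a direction along which $\ell_i$ is constant and every other $\ell_j$ tends to $-\infty$. The vector $v-\nu_i$ is such a direction: $(v-\nu_i)\cdot\nu_i=0$, and $(v-\nu_i)\cdot\nu_j=1-\nu_i\cdot\nu_j>0$ for $j\ne i$ because the unit vectors are distinct. For $\eta,\rho>0$ let $y_\rho=(h_i+\eta)v+\rho(v-\nu_i)$, so that $y_\rho\cdot\nu_i=h_i+\eta$. Then
\[
e^{\lambda\theta_\lambda(y_\rho)}=e^{-\lambda\eta}+\sum_{j\ne i}e^{\lambda(h_j-h_i-\eta)}\,e^{-\lambda\rho(1-\nu_i\cdot\nu_j)}\ \longrightarrow\ e^{-\lambda\eta}\qquad(\rho\to\infty)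
\]
by dominated convergence, with the summable majorant $e^{\lambda(h_j-h_i-\eta)}$. Hence $\Psi(0,y_\rho,0)=-\theta_\lambda(y_\rho)\to\eta>0$, and $(0,y_\rho)\in\mathcal{I}_0\subset\Omega$ for large $\rho$. So $\inf_\Omega y\cdot\nu_i\le h_i+\eta$ for every $\eta>0$. This proves (ii).

\emph{Translations.} If $\Omega_h=\Omega_{h'}+(0,a)$, then (ii) gives $h_i=h_i'+a\cdot\nu_i$ for all $i$. Conversely, suppose these equalities hold. Then $h_i-y\cdot\nu_i=h_i'-(y-a)\cdot\nu_i$, so the outer region at time $0$ for $h$ is that for $h'$ translated by $(0,a)$. Translating an exhaustion of the latter, with its flows, gives an exhaustion of the former. By Lemma~\ref{lem:exhaustion} the sets $R_t$, and with them $\widetilde R_t$ and $\Omega$, are translated by $(0,a)$. Together with Proposition~\ref{prop:translator} this completes the proof of Theorem~\ref{thm:construct}. \qed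

\begin{remark}
Distinctness is needed for (ii). If $\nu_1=\nu_2$, then on $\mathcal{O}_0$ we have $1>e^{\ell_1}+e^{\ell_2}$, so $\inf_\Omega y\cdot\nu_1\ge\log(e^{h_1}+e^{h_2})>h_1$. The summability of $e^{\lambda h_i}$ is what makes $\theta_\lambda$ finite. It forces $h_i\to-\infty$ in an infinite family, so that directions accumulating at $\nu_i$ do not disturb the $i$th support number.
\end{remark}

\section{Counting parameters}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $W=\operatorname{span}E$ and $k=\dim W$. Linear dependence of $E$ means $\#E>k$. This forces $k\ge3$: the set $\{\nu\in W:|\nu|=1,\ \nu\cdot v=1\}$ has at most one point if $k=1$, and at most two if $k=2$, since a line meets a circle in at most two points.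

\emph{The case $k=n$.} If $E$ is finite, let $(\nu_i)$ be the list of all its points, and call all $b=\#E$ of them \emph{marked}. If $E$ is infinite, let $l\ge1$ be arbitrary, mark $b=n+l$ distinct points of $E$ that span $\mathbb{R}^n$, and let $(\nu_i)$ list without repetition a countable dense subset of $E$ containing them. In both cases the closure of $\{\nu_i\}$ is $E$. Fix $h$ with $\sum e^{\lambda h_i}<\infty$. The map $a\mapsto(a\cdot\nu_i)_{i\text{ marked}}$ is injective, so its image $\mathcal{L}\subset\mathbb{R}^b$ has dimension $n$. Let $\mathcal{L}'$ be a linear complement, of dimension $b-n$, and extend each $\delta\in\mathcal{L}'$ by zero to the unmarked indices. All $\Sigma_{h+\delta}$ have squash-down $\{0\}\times\Gamma_E$. If $\Sigma_{h+\delta}=\Sigma_{h+\delta'}+(0,a)$, then Lemma~\ref{lem:support} and Theorem~\ref{thm:construct}(ii) give $\delta-\delta'\in\mathcal{L}\cap\mathcal{L}'=\{0\}$. The number of parameters is $b-n$, which is $\#E-n$ for finite $E$ and $l$ for infinite $E$.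

\emph{The case $k<n$.} Let $v_W$ be the orthogonal projection of $v$ to $W$; then $\nu\cdot v_W=1$ for $\nu\in E$. Apply the first case in $\mathbb{R}\times W$, where $k\ge3$, with velocity $v_W$, and take the product of each region with $W^\perp$. The product of a hypersurface with a linear space has the same mean curvature and normal, so the products are convex translators in $S$ with bulk velocity $v_W$. Rescaling commutes with the product, so the squash-down is $\{0\}\times\{Y\in\mathbb{R}^n:Y\cdot\nu\ge-1\ \forall\nu\in E\}=\{0\}\times\Gamma_E$, and the support numbers in the directions $\nu_i\in W$ are unchanged. A translation by $(0,a)$ between two products forces $\delta_i-\delta_i'=a\cdot\nu_i=a_W\cdot\nu_i$ by Lemma~\ref{lem:support}, with $a_W$ the projection of $a$ to $W$, and so $\delta=\delta'$ as before. The count holds with $k$ in place of $n$.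
\end{proof}

For $n\ge3$, part (a) applies to the four vectors of Theorem~\ref{thm:square}, placed in $\mathbb{R}^3\subset\mathbb{R}^n$ with the same $v$. This proves the negative half of Theorem~\ref{thm:general}(b).

\section{The case $n=2$}\label{sec:n2}

It remains to prove uniqueness in $\mathbb{R}^3$. The point is that the two classes in (K2) then exhaust all translators. We use Hamilton's strong maximum principle \cite{Hamilton} in the following form: on a connected solution of mean curvature flow with $A\ge0$, there is an open time interval on which $A$ has constant rank and its null space is invariant under parallel transport. For a translator all time slices are congruent, so these conclusions hold on $\Sigma$ itself.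

\begin{proposition}\label{prop:n2}
Let $n=2$ and let $\Sigma=\partial\Omega$ be a convex translator in $S\subset\mathbb{R}^3$. Either $A>0$ everywhere, so that $\Sigma$ is a flying wing and splits off no line, or $\Sigma$ is a Grim hyperplane.
\end{proposition}

\begin{proof}
If $A$ is positive definite everywhere, $\Sigma$ is strictly convex, hence a flying wing by definition; it splits off no line, since $A$ would vanish in the direction of the line. Otherwise $A$ has constant rank at most $1$ and a parallel null space. A geodesic $c$ that starts tangent to the null space stays tangent to it, so $c''=A(c',c')N=0$ in $\mathbb{R}^3$. As $\Sigma$ is complete, $c$ is a full straight line, with direction $\omega$ say. The convexity argument in the proof of Lemma~\ref{lem:recession}, applied to the points of this line in the directions $\pm\omega$, gives $\overline\Omega+\mathbb{R}\omega=\overline\Omega$. Since $\Omega=\Omega_0\subset S$, we have $\omega\in\{0\}\times\mathbb{R}^2$. After a rotation of $\mathbb{R}^2$, $\Omega=\Omega'\times\mathbb{R}$ with $\Omega'$ open and convex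 in the strip $\{|x|<\frac\pi2\}$ of the $(x,y_1)$-plane. The curve $\partial\Omega'$ is smooth, connected and complete, its curvature is $v'\cdot N$ where $v'$ is the projection of $v$, and the translates $\Omega'+tv'$ sweep out the strip. After reversing $y_1$ if necessary, $v'=(0,\beta)$ with $\beta\ge0$.

The curve is not a straight line, for then $\Omega'$ would be a half-plane, which does not fit in the strip. So $\beta>0$. Let $\varphi$ be the angle from the direction $(0,1)$ to $N$, as a function of arclength, oriented so that its derivative is the curvature; then $\varphi'=\beta\cos\varphi$. If $\cos\varphi$ vanished at one point, uniqueness for this equation would make $\varphi$ constant and the curve a line. So $\cos\varphi\ne0$, and $\cos\varphi>0$ by convexity. The curve is then a graph $y_1=f(x)$ with $\Omega'$ above it, and the equation reads $f''/(1+f'^2)=\beta$. Integrating, $\arctan f'=\beta(x-x_0)$ and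
\[
f(x)=-\beta^{-1}\log\cos\big(\beta(x-x_0)\big)+\text{const},
\]
defined by completeness on the whole interval $|x-x_0|<\pi/(2\beta)$. The translates of $\Omega'$ sweep out the strip over this interval, so $x_0=0$ and $\beta=1$. Thus $\Sigma$ is a Grim hyperplane.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:general}(b)]
Let $n=2$ and let two convex translators in $S$ have the same squash-down. By (K1) either both split off a line or neither does. By Proposition~\ref{prop:n2} they are both Grim hyperplanes in the first case and both flying wings in the second. By (K2) they differ by a translation by a vector in $\{0\}\times\mathbb{R}^2$.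
\end{proof}

\begin{remark}
For $n=2$ the family in Theorem~\ref{thm:construct} consists of exactly two directions, as in Example~\ref{ex:two} with $\alpha<\frac\pi2$ after a rotation. The squash-down is then a wedge and not a half-plane, so $\Sigma_h$ is a flying wing by Proposition~\ref{prop:n2} and Example~\ref{ex:grim}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLT}
Theodora Bourni, Mat Langford and Giuseppe Tinaglia, \emph{The atomic structure of ancient grain boundaries}, arXiv:2006.16338 (2020).

\bibitem{Hamilton}
Hamilton, J. Differential Geom. \textbf{24} (1986).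

\bibitem{Huisken}
Huisken, J. Differential Geom. \textbf{20} (1984).

\end{thebibliography}
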